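\title{Tunnel number one knots that are not $(1,1)$ and have double branched covers of Heegaard genus two}

\begin{abstract}
We show that the twisted torus knots $T(8,13;2,s)$ with $s\equiv 3 \pmod 5$ have tunnel number one, are not $(1,1)$-knots, and have double branched covers of Heegaard genus exactly two. The genus two splitting of the cover comes from a once-punctured Klein bottle bounded by the knot, whose exterior is a handlebody. The obstruction to a $(1,1)$-position is the inequality $|V_K(e^{2\pi i/5})|\le\sqrt{(5+\sqrt5)/2}$ for the Jones polynomial of a $(1,1)$-knot, which we prove by a direct computation with the Kauffman bracket. We also describe the knots whose double branched cover has a genus two Heegaard surface invariant under the covering involution.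
\end{abstract}

\section{The question and the results}\label{sec:intro}

All manifolds and maps are smooth, corners are rounded, $I$ is a closed interval, $N(\cdot)$ denotes a regular neighborhood, and the \emph{exterior} of a subset of $S^3$ is the closure of the complement of such a neighborhood. A \emph{handlebody} of genus $g$ is a connected orientable manifold obtained from balls by attaching $1$-handles, with Euler characteristic $1-g$. A \emph{Heegaard splitting} of genus $g$ of a closed orientable $3$-manifold $M$ writes $M$ as a union of two genus $g$ handlebodies along their common boundary, the \emph{Heegaard surface}; the least such $g$ is the \emph{Heegaard genus} of $M$. The manifolds of Heegaard genus at most one are $S^3$, $S^2\times S^1$ and the lens spaces.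

Let $t$ be a properly embedded arc in a compact $3$-manifold $Y$. A \emph{bridge disc} for $t$ is a disc $\Delta\subset Y$ whose boundary is the union of $t$ and the arc $\Delta\cap\partial Y$. The arc is \emph{trivial} if it has a bridge disc, and a family of arcs is a \emph{trivial system} if its members have pairwise disjoint bridge discs. Three ways to measure a knot $K\subset S^3$ appear in this paper.
\begin{itemize}
\item $K$ has an \emph{$n$-bridge presentation} if $S^3=B_1\cup B_2$ is a union of two balls along a sphere and each $K\cap B_i$ is a trivial system of $n$ arcs.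
\item $K$ is a \emph{$(1,1)$-knot} if $S^3=V\cup_T W$ is a union of two solid tori along a torus and each of $K\cap V$, $K\cap W$ is one trivial arc.
\item $K$ has \emph{tunnel number one} if its exterior has a Heegaard splitting of genus two; equivalently, if there is an arc $\gamma$ with $\gamma\cap K=\partial\gamma$, a \emph{tunnel}, such that the exterior of $K\cup\gamma$ is a genus two handlebody. (Read literally, this admits the unknot; the knots that answer our question are shown to be nontrivial.)
\end{itemize}
Finally, $M(K,2)$ is the double cover of $S^3$ branched along $K$. Since $H_1(S^3\setminus K)=\mathbb Z$, the complement of $K$ has exactly one connected double cover, and $M(K,2)$ is its completion. The covering involution is denoted by $\tau$.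

A $(1,1)$-knot has tunnel number one. Indeed, shrinking along bridge discs shows that any two trivial arcs of $V$ differ by a homeomorphism of $V$. So we may take a core $c$ of $V$, write $V\setminus N(c)=T\times I$, and let $K\cap V$ consist of a short subarc of $c$ and two fibers $\{\mathrm{pt}\}\times I$ extended to $c$. If $\gamma$ is the rest of $c$, then $V\setminus N(K\cup\gamma)$ is a product over the twice-punctured torus, so the exterior of $K\cup\gamma$ is homeomorphic to $W\setminus N(K)$, a genus two handlebody.

Both structures lift to the double branched cover, with different results. If $\gamma$ is a tunnel, the exterior of $K\cup\gamma$ has a connected preimage (its fundamental group surjects onto that of the knot exterior), which is a handlebody of Euler characteristic $-2$. The neighborhood $N(K)$ lifts to a solid torus and $N(\gamma)$ to two $1$-handles. So $M(K,2)$ has Heegaard genus at most three. If $K$ is $(1,1)$, the twice-punctured torus lifts to a Heegaard surface of genus two (Lemma~\ref{lem:lifts}). It is tempting to guess that among tunnel number one knots the genus drops below three only for this reason. The following question comes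 from the paper of Jang and Paoluzzi \cite{JP}.

\medskip
\noindent\emph{Is there a tunnel number one knot that is not $(1,1)$ but whose double branched cover has Heegaard genus two?}
\medskip

The answer is yes. Write $T(p,q;2,s)$ for the knot obtained from the right-handed torus knot $T(p,q)$ by inserting $s$ full twists in two adjacent strands, positive for $s>0$; Section~\ref{sec:knots} gives the precise definition. The determinant $\det K$ is the order of $H_1(M(K,2))$.

\begin{theorem}\label{thm:A}
Let $k\ge1$, let $d\ge 1$ be odd, $\varepsilon=\pm1$, $p=4k$, $q=2kd+\varepsilon>0$, $s\in\mathbb Z$, and let $K_s=T(p,q;2,s)$.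
\begin{enumerate}
\item[(1)] The exterior of $K_s$ has a genus two Heegaard splitting.
\item[(2)] $M(K_s,2)$ has a Heegaard splitting of genus two.
\item[(3)] If $k\equiv2 \pmod 5$, $d\equiv 3\pmod{10}$, $\varepsilon=1$ and $s\equiv3\pmod 5$, then $K_s$ is not $(1,1)$, and $M(K_s,2)$ has Heegaard genus exactly two.
\end{enumerate}
For $k=2$, $d=3$ this gives infinitely many pairwise inequivalent knots $T(8,13;2,s)$, $s\equiv3\pmod5$, with $\det=|13-6s|$.
\end{theorem}

Thus $T(8,13;2,3)$, the torus knot $T(8,13)$ with three positive full twists in two adjacent strands, answers the question. Parts (1) and (2) are geometric. Part (3) needs an invariant that can tell a $(1,1)$-knot from a general tunnel number one knot, and one value of the Jones polynomial $V_K$ does this.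

\begin{theorem}\label{thm:B}
If $K\subset S^3$ is a $(1,1)$-knot, then $|V_K(e^{2\pi i/5})|\le\sqrt{(5+\sqrt5)/2}$.
\end{theorem}

The square of the bound is about $3.618$, while $|V_{K_s}(e^{2\pi i/5})|^2\approx 4.167$ for the knots in part (3). The last theorem is not used in the proof of Theorem~\ref{thm:A}; it explains where the examples come from.

\begin{theorem}\label{thm:C}
$M(K,2)$ has a genus two Heegaard surface invariant under the covering involution if and only if
\begin{enumerate}
\item[(a)] $K$ has a $3$-bridge presentation, or
\item[(b)] $K$ is $(1,1)$, or
\item[(c)] $K$ bounds a compact surface $F$ with $\chi(F)=-1$ whose exterior is a genus two handlebody.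
\end{enumerate}
\end{theorem}

So the guess above overlooks two mechanisms, and the knots $K_s$ realize case (c). Section~\ref{sec:arcs} contains the elementary facts on trivial arcs and the ``if'' direction of Theorem~\ref{thm:C}. Section~\ref{sec:knots} proves parts (1) and (2) of Theorem~\ref{thm:A}. Sections~\ref{sec:bracket}--\ref{sec:form} prove Theorem~\ref{thm:B}, starting with the analogous bound for $2$-bridge knots, where the idea is already visible. Section~\ref{sec:value} finishes the proof of Theorem~\ref{thm:A}, and Section~\ref{sec:C} that of Theorem~\ref{thm:C}.

\section{Trivial arcs, handles and double covers}\label{sec:arcs}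

\begin{lemma}\label{lem:handle}
Let $t_1,\dots,t_n$ be a trivial system of arcs in a compact $3$-manifold $Y$, possibly disconnected, and let $Y'$ be obtained from $Y$ by attaching a $1$-handle along two discs in $\partial Y$, its feet.
\begin{enumerate}
\item[(i)] If the feet miss the arcs, then $t_1,\dots,t_n$ is a trivial system in $Y'$.
\item[(ii)] Suppose that one foot is centered at an endpoint of $t_1$, the other at an endpoint of $t_2$, and the feet contain no other endpoints. Let $c$ be the core of the handle. Then $t_1\cup c\cup t_2,\,t_3,\dots,t_n$ is a trivial system in $Y'$.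
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Delta_i$ be disjoint bridge discs and $\delta_i=\Delta_i\cap\partial Y$. An isotopy of $Y$ that is supported near the feet and fixes the arcs shrinks each foot into a small neighborhood of a chosen interior point; applying its inverse to the discs $\Delta_i$, we may assume that the feet are as small as we like. In (i) choose the points off $\bigcup\delta_i$. Then the feet miss all $\Delta_i$, which remain bridge discs in $Y'$. In (ii) choose the centers. Then the first foot meets $\bigcup\delta_i$ in a radius contained in $\delta_1$, and the second in a radius contained in $\delta_2$. The handle contains a strip that runs from $c$ to the lateral boundary of the handle and ends in these two radii. The union of $\Delta_1$, the strip and $\Delta_2$ is a bridge disc for $t_1\cup c\cup t_2$, disjoint from the other $\Delta_i$.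
\end{proof}

\begin{lemma}\label{lem:twobridge}
The unknot and every knot with a $2$-bridge presentation are $(1,1)$.
\end{lemma}

\begin{proof}
A small round disc that crosses the torus $T$ in one arc is cut by $T$ into two bridge discs; this is the unknot. Now let $S^3=B_1\cup B_2$ be a $2$-bridge presentation of $K$, with $K\cap B_1=t\cup t'$, and let $N$ be a thin neighborhood of $t$ in $B_1$. Since $t$ is trivial, $\overline{B_1\setminus N}$ is a solid torus, and it contains the bridge disc of $t'$. The complement $B_2\cup N$ is a ball with a $1$-handle whose core is $t$. The two ends of $t$ lie on different arcs of $K\cap B_2$, for otherwise $t$ and one arc would form a closed curve properly contained in $K$. By Lemma~\ref{lem:handle}(ii), $K\cap(B_2\cup N)$ is one trivial arc.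
\end{proof}

\begin{lemma}\label{lem:lifts}
In each of the cases \textup{(a)}, \textup{(b)}, \textup{(c)} of Theorem~\ref{thm:C}, $M(K,2)$ has a $\tau$-invariant Heegaard surface of genus two.
\end{lemma}

\begin{proof}
(a), (b) A ball with three trivial arcs is cut by the frontiers of neighborhoods of two of the bridge discs into three balls with one trivial arc each; so it consists of three such balls and two $1$-handles that miss $K$. A solid torus with a trivial arc has a meridian disc that misses the bridge disc; so it consists of one such ball and one handle. In $M(K,2)$ the preimage of a ball with one trivial arc is its double cover branched along the arc, a ball, and the preimage of a handle that misses $K$ is a pair of handles. The preimages are therefore handlebodies, with $\chi=3-4=-1$ and $\chi=1-2=-1$. The preimage of the bridge sphere, or torus, is the required surface.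

(c) Let $X$ be $S^3$ cut open along $F$. It is homeomorphic to the exterior of $F$, so it is a genus two handlebody. The map $\partial X\to F$ is two-to-one over the interior of $F$ and one-to-one over $K$; it is the quotient by an involution $\theta$ of $\partial X$ with fixed set $K$, and $S^3=X/(x\sim\theta(x))$. Put
\[
M'=X\times\{0,1\}\big/\big((x,0)\sim(\theta(x),1),\ x\in\partial X\big).
\]
A point of the interior of $F$ with preimages $x,\theta(x)$ in $\partial X$ has the two preimages $[(x,0)]=[(\theta(x),1)]$ and $[(\theta(x),0)]=[(x,1)]$ in $M'$. So $M'\to S^3$ is a connected double cover away from $K$. Near a point of $K$, a cross-section of $X$ is a disc slit along a radius, and two slit discs are glued to a disc that maps with degree two. Hence $M'=M(K,2)$. The covering involution exchanges the two copies of $X$ and preserves their common boundary.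
\end{proof}

\section{The twisted torus knots}\label{sec:knots}

\subsection{Definition}
Let $S^3=V\cup_T W$ be the genus one splitting, with the cores of $V$ and $W$ oriented so that their linking number is $+1$. A class $(m,n)\in H_1(T)=\mathbb Z^2$ is $m$ times the core in $H_1(V)$ and $n$ times the core in $H_1(W)$. For coprime $m,n>0$ the simple closed curve of class $(m,n)$ is the right-handed torus knot $T(m,n)$. The framing that $T$ induces on it has framing number $mn$: a parallel copy pushed into $V$ is homologous there to $m$ times the core of $V$, and the core of $V$ links the curve $n$ times.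

Let $p,q$ be as in Theorem~\ref{thm:A}. They are coprime, because $q$ is odd and $q\equiv\varepsilon \pmod k$. Let $K_0=T(p,q)\subset T$ be a straight line in the flat torus, and let $\gamma$ be a segment of a straight meridian of $V$ between two consecutive intersection points with $K_0$. The arc $\gamma$ spans the annulus $T\setminus K_0$, so $T\setminus(K_0\cup\gamma)$ is an open disc, and the two strands of $K_0$ at the ends of $\gamma$ are parallel as oriented arcs. Let $\mathbb B=D^2\times[-1,1]$ be a small ball around $\gamma$, where $D^2\subset\mathbb C$ is the unit disc, with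
\[
T\cap\mathbb B=[-1,1]\times[-1,1],\qquad K_0\cap\mathbb B=\{\pm\tfrac12\}\times[-1,1],\qquad \gamma=[-\tfrac12,\tfrac12]\times\{0\}.
\]
Let $\psi_s\colon\mathbb B\to\mathbb B$ rotate the level disc $D^2\times\{t\}$ by an angle that goes monotonically from $0$ at $t=-1$ to $\pm2\pi s$ at $t=1$. It is the identity on the top and bottom discs. Define
\[
K_s=T(p,q;2,s)=(K_0\setminus\mathbb B)\cup\psi_s(K_0\cap\mathbb B),
\]
with the sign chosen so that the $2|s|$ new crossings are positive for $s>0$. Let $b_0\subset T$ be the strip between the two strands, slightly longer than $\mathbb B$, and let $K_\infty\subset T$ be obtained from $K_0$ by replacing the long sides of $b_0$ with the short sides (Figure~\ref{fig:local}). The type of $K_s$ does not change if $\mathbb B$ is flattened toward $T$.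

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \x in {0,3,6} \draw[gray] (\x,0) circle (1.05);
\draw[thick,->] (-0.35,-1) -- (-0.35,1);
\draw[thick,->] (0.35,-1) -- (0.35,1);
\draw[dashed] (-0.35,0) -- node[above]{$\gamma$} (0.35,0);
\fill[gray!25] (2.65,-0.6) rectangle (3.35,0.6);
\draw[thick] (2.65,1) -- (2.65,0.6) -- (3.35,0.6) -- (3.35,1);
\draw[thick] (2.65,-1) -- (2.65,-0.6) -- (3.35,-0.6) -- (3.35,-1);
\draw[dashed] (3,-0.6) -- node[right]{$\eta$} (3,0.6);
\foreach \y in {-0.6,0} {
 \draw[thick] (6.35,\y) .. controls +(0,0.3) and +(0,-0.3) .. (5.65,\y+0.6);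
 \draw[white,line width=5pt] (5.65,\y) .. controls +(0,0.3) and +(0,-0.3) .. (6.35,\y+0.6);
 \draw[thick] (5.65,\y) .. controls +(0,0.3) and +(0,-0.3) .. (6.35,\y+0.6); }
\foreach \x in {5.65,6.35} { \draw[thick] (\x,-1) -- (\x,-0.55); \draw[thick] (\x,0.55) -- (\x,1); }
\draw[thick] (5.65,-0.06) -- (5.65,0.04);
\node at (0,-1.35) {$K_0$}; \node at (3,-1.35) {$K_\infty$}; \node at (6,-1.35) {$K_1$};
\end{tikzpicture}
\caption{A disc in the torus $T$. Left: two adjacent strands of the torus knot $K_0$ and the arc $\gamma$. Middle: the curve $K_\infty\subset T$ and the strip $b_0$ (shaded) with core $\eta$. Right: one positive full twist. The three curves agree outside the disc.}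
\label{fig:local}
\end{figure}

\subsection{The tunnel}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
The set $N=\mathbb B\cup N(K_0\setminus\mathbb B)$ is a regular neighborhood of $K_0\cup\gamma$. Its exterior consists of two solid tori, $\overline{V\setminus N}$ and $\overline{W\setminus N}$, glued along the disc $\overline{T\setminus N}$, so it is a genus two handlebody. The tube $N(K_0\setminus\mathbb B)$ meets $\mathbb B$ only in the top and bottom discs, so $\psi_s$ extends by the identity to a homeomorphism of $N$, which takes $K_0\cup\gamma$ to $K_s\cup\psi_s(\gamma)$. Hence $N$ is also a regular neighborhood of $K_s\cup\psi_s(\gamma)$, and $\psi_s(\gamma)$ is a tunnel for $K_s$.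
\end{proof}

\subsection{The curve $K_\infty$}
Nothing so far depends on the form of $p$ and $q$. For part (2) we want a spanning surface with $\chi=-1$. The knot $K_s$ is obtained from $K_\infty$ by attaching one twisted band, so it is enough that $K_\infty$ bound a surface with $\chi=0$. A curve of class $(2,d)$ bounds a M\"obius band in $V$, and $p,q$ are chosen to produce this class.

\begin{lemma}\label{lem:class}
$K_\infty$ is a connected curve of class $\pm(2,d)$.
\end{lemma}

\begin{proof}
Let $\gamma$ run from $x$ to $y$. These points cut $K_0$ into oriented arcs $\alpha_1$ from $x$ to $y$ and $\alpha_2$ from $y$ to $x$. Let $u=(m,m')$ be the class of the loop $\alpha_1\gamma^{-1}$ and $v$ that of $\alpha_2\gamma$; then $u+v=(p,q)$. The classes of these loops form a basis of $H_1(K_0\cup\gamma)$, and $T$ is obtained from the graph $K_0\cup\gamma$ by attaching one disc, so $u,v$ is a basis of $H_1(T)$. Therefore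
\[
mq-m'p=\det(u,u+v)=\det(u,v)=\pm1 .
\]
A straight meridian of $V$ parallel to $\gamma$ and disjoint from it is crossed by $K_0$ exactly $p$ times, always in the same direction, and $m$ counts the crossings on $\alpha_1$. So $0\le m\le p$. Now
\[
(2k+1)q-\tfrac{q+d}{2}\,p=q-2kd=\varepsilon,\qquad (2k-1)q-\tfrac{q-d}{2}\,p=-q+2kd=-\varepsilon .
\]
Hence $m\equiv\pm(2k+1)\pmod{4k}$, that is, $m\in\{2k+1,2k-1\}$. Since $p>2$, the residue of $mq$ modulo $p$ determines the sign of $mq-m'p$, and so $m$ determines $m'$. Thus $\{u,v\}=\{(2k+1,\frac{q+d}2),(2k-1,\frac{q-d}2)\}$ and $u-v=\pm(2,d)$.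

In Figure~\ref{fig:local} let $x$ be on the left. Then $\alpha_1$ leaves at the top left and returns at the bottom right, and $\alpha_2$ leaves at the top right and returns at the bottom left. The curve $K_\infty$ follows $\alpha_1$, crosses to the left along the lower short side, follows $\alpha_2$ backwards, and crosses to the left along the upper short side. It is connected, and its class is $u-v$.
\end{proof}

For $(p,q)=(8,13)$ the two classes are $(5,8)$ and $(3,5)$, and $K_\infty$ is the right-handed trefoil $T(2,3)$. The condition $4\mid p$ is forced by the method: the first coordinate of $u-v$ is $2m-p$, and if this is $\pm2$, then $m=p/2\pm1$ must be prime to the even number $p$.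

\subsection{A punctured Klein bottle}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
Write $V=D^2\times S^1$ with $\{\mathrm{pt}\}\times S^1$ of class $(1,0)$. Simple closed curves in $T$ with the same nonzero class are isotopic, so after an isotopy of $S^3$ that preserves $V$ and $W$ the curve $K_\infty$ is the boundary of
\[
\mathcal M=\{(te^{id\vartheta/2},e^{i\vartheta}) : -1\le t\le1,\ 0\le\vartheta\le2\pi\}\subset V ,
\]
which is a M\"obius band since $d$ is odd. It meets $T$ only in $K_\infty$, which misses $\mathbb B$; flattening $\mathbb B$, we may assume $\mathcal M\cap\mathbb B=\emptyset$. Let $b_s=(b_0\setminus\mathbb B)\cup\psi_s(b_0\cap\mathbb B)$ be the twisted strip. It meets $\mathcal M$ in its short sides, and its core $\eta\subset T$ is fixed by $\psi_s$. Put $F=\mathcal M\cup b_s$. Then $\partial F=K_s$ and $\chi(F)=0-1=-1$; as $F$ is nonorientable, it is a once-punctured Klein bottle. By case (c) of Lemma~\ref{lem:lifts} it remains to show that the exterior of $F$ is a genus two handlebody.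

A neighborhood of a strip is a neighborhood of its core, so $N(F)=N(\mathcal M)\cup N(\eta)$, whatever $s$ is. Let $E=\overline{T\setminus N(\mathcal M)}$, an annulus, and $P=\overline{V\setminus N(\mathcal M)}$. Each meridian disc of $V$ meets $P$ in two circular segments, each bounded by an arc in $E$ and a chord in $\partial N(\mathcal M)$. Foliate each segment by intervals perpendicular to its chord. Then $P$ is a union of intervals $I_x$, $x\in E$, where $I_x$ joins $x$ to $\partial N(\mathcal M)$ and degenerates to a point for $x\in\partial E$. Hence the exterior $X'$ of $\mathcal M$, which is the union of $P$ and the solid torus $\overline{W\setminus N(K_\infty)}$ along $E$, is a solid torus. The arc $\eta'=\eta\cap E$ is properly embedded in $E$ and in $X'$, and $\bigcup_{x\in\eta'}I_x$ is a bridge disc for it in $X'$. A neighborhood of the bridge disc is a ball attached along a disc to a copy of $X'$, and removing $N(\eta')$ turns this ball into a solid torus. So the exterior $\overline{X'\setminus N(\eta')}$ of $F$ is a genus two handlebody.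
\end{proof}

\section{The Kauffman bracket at a tenth root of unity}\label{sec:bracket}

\subsection{Conventions}
Put
\[
\zeta=e^{2\pi i/5},\qquad \phi=\tfrac{1+\sqrt5}2,\qquad \mathcal D=\sqrt{1+\phi^2}=\sqrt{2+\phi}=\sqrt{(5+\sqrt5)/2},\qquad A=e^{-3\pi i/5}.
\]
We use $\phi^2=\phi+1$, $\phi-\phi^{-1}=1$, $\zeta+\zeta^{4}=\phi^{-1}$, $\zeta^2+\zeta^{3}=-\phi$, and
\[
A^2=\zeta^2,\qquad A^4=\zeta^{-1},\qquad A^8=\zeta^{-2},\qquad -A^3=\zeta^3,\qquad -A^2-A^{-2}=\phi .
\]

A framing of a link is a nowhere zero normal vector field; a framing and its negative are isotopic. A diagram on a surface $R$ describes a link in $R\times I$ framed by the $I$-direction, and we call this \emph{framed by $R$}. Every framed link in $R\times I$ has such a diagram, since kinks adjust the framing. The Kauffman bracket of a planar diagram is determined by $\langle\emptyset\rangle=1$ and two relations. A circle that bounds a disc disjoint from the rest may be removed at the cost of the factor $-A^2-A^{-2}=\phi$. A crossing equals $A$ times one smoothing plus $A^{-1}$ times the other; if the two strands are oriented so that the crossing is positive, then the smoothing that respects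 the orientations has coefficient $A$. Thus $\langle L\rangle$ is a sum over all ways to smooth all crossings of a power of $A$ times $\phi^{\#\mathrm{circles}}$. We use the following standard facts. The bracket is an invariant of framed links in $S^3$ under isotopy, hence under orientation-preserving diffeomorphisms. A positive kink contributes $A(-A^2-A^{-2})+A^{-1}=-A^3$ and a negative kink $-A^{-3}$. For a knot $K$ with framing number $n$,
\begin{equation}\label{eq:jones}
\langle K\rangle=\phi\,(-A^3)^nV_K(A^{-4})=\phi\,\zeta^{3n}V_K(\zeta).
\end{equation}
In particular $|\langle K\rangle|=\phi\,|V_K(\zeta)|$ for every framing.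

Let $Y$ be an oriented $3$-manifold with finitely many framed points on $\partial Y$. Its \emph{skein space} is the complex vector space spanned by isotopy classes of framed tangles in $Y$ (arcs and circles) with these endpoints, modulo the two relations. If $Y=R\times I$ and the points lie on $\partial R$ with the $I$-framing, the space is spanned by diagrams on $R$ without crossings and without trivial circles. If $S^3=Y_1\cup Y_2$ with the same points on the common boundary, then $(x,y)\mapsto\langle x\cup y\rangle$ is a well-defined bilinear pairing of the two skein spaces.

\subsection{The idea in genus zero}\label{sub:warm}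

\begin{proposition}\label{prop:warm}
If $K$ has a $2$-bridge presentation, then $|V_K(\zeta)|\le\phi$.
\end{proposition}

\begin{proof}
Let $B_1$ and $B_2$ be the balls that project to the lower and the upper half-plane, let $P_1,\dots,P_4$ be four points in this order on the horizontal axis, and let $S$ be the skein space of $B_1$. It is spanned by the diagrams $e_1$, with arcs $P_1P_2$ and $P_3P_4$, and $e_2$, with arcs $P_1P_4$ and $P_2P_3$. For $y\in S$ let $\bar y$ be its reflection in the axis, with coefficients conjugated. This is well defined: the reflection exchanges the two smoothings of a crossing, $\bar A=A^{-1}$, and $\phi$ is real. The form $(x,y)=\langle x\cup\bar y\rangle$ is sesquilinear, and counting circles gives $(e_1,e_1)=(e_2,e_2)=\phi^2$, $(e_1,e_2)=(e_2,e_1)=\phi$. The Gram matrix has eigenvalues $\phi^2\pm\phi>0$, so $(x,x)\ge0$ and the Cauchy--Schwarz inequality holds. If $t\subset B_1$ is a trivial system of two arcs, the bridge discs and their reflections form two disjoint discs bounded by $t\cup\bar t$. So $t\cup\bar t$ is an unlink, $|(t,t)|=\phi^2$, and hence $(t,t)=\phi^2$. Now $K=t_1\cup\bar t_2$ for two such systems, and $\phi|V_K(\zeta)|=|(t_1,t_2)|\le\phi^2$.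
\end{proof}

The proof has three ingredients: a finite-dimensional space, a positive form given by doubling, and the fact that the double of a trivial tangle is an unlink. For a $(1,1)$-position each needs repair.
\begin{enumerate}
\item The solid torus $V$ with two points has infinitely many crossingless diagrams. At our value of $A$, all but three become redundant when paired with the outside (Section~\ref{sec:torus}).
\item The double of $V$ is $S^2\times S^1$, where no bracket has been defined. We present $S^2\times S^1$ as $0$-surgery on an unknot $J$ and replace $J$ by a skein $\Omega$ across which strands can slide (Proposition~\ref{prop:slide}).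
\item The knot is the union of an arc in $V$ and an arc in $W$, and $W$ is not the mirror image of $V$. So the pairing that computes $\langle K\rangle$ differs from the positive form. It turns out to be $\mathcal D$ times a unitary pairing, which is the source of the constant in Theorem~\ref{thm:B}.
\end{enumerate}

\subsection{Circles around strands}
Consider tangles in a square with two points at the top and two at the bottom, multiplied by stacking. The skein space is spanned by $1$, two vertical strands, and $U$, a cup over a cap, with $U^2=\phi U$. Put $f=1-\phi^{-1}U$, so that $fU=Uf=0$ and $f^2=f$.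

\begin{lemma}\label{lem:circles}
Let $C$ be a $0$-framed circle that bounds a disc crossed by $n$ parallel strands and by nothing else.
\begin{enumerate}
\item[(i)] If $n=1$, removing $C$ costs the factor $-A^4-A^{-4}=-\phi^{-1}$.
\item[(ii)] If $n=2$, the strands with $C$ equal $-\phi^{-1}\cdot1+(1+\phi^{-2})U$. In particular, $C$ multiplies $f$ by $-\phi^{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Orient $C$ and the strand so that both crossings are positive, and smooth one of them. The oriented smoothing leaves a positive kink. The other smoothing traverses $C$ backwards and leaves a negative kink. The total is $A(-A^3)+A^{-1}(-A^{-3})=-(\zeta^{-1}+\zeta)$.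

(ii) Write the tangle as $\lambda\cdot1+\mu U$. After multiplication by $U$ the circle slips off, so $(\lambda+\mu\phi)U=\phi U$. Next close the right strand to a loop $L$. Then $L$ is a circle around $C$ alone, and $C$ encircles the left strand; by (i), applied to $L$ and then to $C$, the result is $\phi^{-2}$ times a strand. On the other side, $1$ closes to $\phi$ times a strand and $U$ to a strand. Closing both identities up to links with nonzero bracket gives $\lambda+\mu\phi=\phi$ and $\lambda\phi+\mu=\phi^{-2}$. The determinant $1-\phi^2$ is not zero, and $\lambda=-\phi^{-1}$, $\mu=1+\phi^{-2}$ is the solution.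
\end{proof}

The skein space of a thickened annulus without points is spanned by the powers $z^n$, where $z^n$ is $n$ parallel copies of the core. For a framed knot $J$ and a polynomial $\omega$ in $z$, let $J(\omega)$ be the skein obtained by placing $\omega$ in an annulus with core $J$ that induces the framing. Put
\[
\Omega=1+\phi z .
\]
Let $J$ be a $0$-framed circle as in Lemma~\ref{lem:circles}. Then $J(\Omega)$ around $n$ strands is
\begin{equation}\label{eq:omega}
\mathcal D^2\ \ (n=0),\qquad 0\ \ (n=1),\qquad \mathcal D^2\phi^{-1}U\ \ (n=2),
\end{equation}
because $1+\phi\cdot\phi=\mathcal D^2$, $1+\phi(-\phi^{-1})=0$, and $1+\phi\big(-\phi^{-1}+(1+\phi^{-2})U\big)=(\phi+\phi^{-1})U$.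

For the $0$-framed Hopf link, with annulus cores $z$ and $w$, let $\langle z^i,w^j\rangle$ be the bracket of the link with $i$ copies of the first component and $j$ of the second, extended bilinearly. It is symmetric, and $\langle z,w\rangle=-\phi^{-1}\phi=-1$.

\begin{lemma}\label{lem:fib}
$\langle z^n,\,w^2-w-1\rangle=0=\langle z^2-z-1,\,w^n\rangle$ for all $n\ge0$.
\end{lemma}

\begin{proof}
The closure of $f$ around the annulus is $w^2-\phi^{-1}\phi=w^2-1$. By Lemma~\ref{lem:circles}, each copy of $z$ multiplies both $w$ and this closure by $-\phi^{-1}$. So $\langle z^n,w\rangle=(-\phi^{-1})^n\phi$ and $\langle z^n,w^2-1\rangle=(-\phi^{-1})^n(\phi^2-1)=(-\phi^{-1})^n\phi$. The second identity follows by symmetry.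
\end{proof}

This is the point where the value of $A$ matters: $w$ and the closure of $f$ have the same bracket and the same eigenvalue under encircling.

\section{Skeins in the two solid tori}\label{sec:torus}

\subsection{A planar model of the splitting}
We need a picture of $S^3=V\cup_TW$ in which skeins in $V$ and skeins in $W$ are both planar diagrams. Let $C_V,C_W$ be round circles of equal radius in the plane that form the two-crossing diagram of the Hopf link, and let $\ell$ be the line through the crossings. Let $e$ be a planar arc in the unbounded region from $C_V$ to $C_W$, symmetric in $\ell$ and crossing $\ell$ once, perpendicularly. Let $R_V$ be a thin annulus along $C_V$ together with the half of a thin band along $e$ that ends on $\ell$, its \emph{tab}, and define $R_W$ likewise (Figure~\ref{fig:model}). The tabs meet in a segment of $\ell$; choose points $P_1,P_2$ in it, framed perpendicular to the plane. Put $V=R_V\times I$, $W_0=R_W\times I$, $W=\overline{S^3\setminus V}$ and $\delta=V\cap W_0$, a disc. As $V$ is unknotted, $S^3=V\cup W$ is a genus one splitting.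

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray!25,line width=14pt] (-1,1.5) -- (-1,2) arc (180:90:0.5) -- (0,2.5);
\draw[gray!60,line width=14pt] (1,1.5) -- (1,2) arc (0:90:0.5) -- (0,2.5);
\draw[gray!60,line width=14pt] (1,0) circle (1.5);
\draw[white,line width=19pt] ([shift={(33:1.5)}]-1,0) arc (33:64:1.5);
\draw[gray!25,line width=14pt] (-1,0) circle (1.5);
\draw[white,line width=19pt] ([shift={(213:1.5)}]1,0) arc (213:244:1.5);
\draw[gray!60,line width=14pt] ([shift={(208:1.5)}]1,0) arc (208:249:1.5);
\draw[dashed] (0,-2.1) node[right]{$\ell$} -- (0,3.1);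
\fill (0,2.62) circle (1.2pt) (0,2.38) circle (1.2pt);
\node at (0.7,3.05) {$P_1,P_2$}; \node at (-2.5,0) {$R_V$}; \node at (2.5,0) {$R_W$};
\begin{scope}[shift={(6,0.3)}]
\fill[gray!25,even odd rule] (0,0) circle (1.7) (0,0) circle (0.5);
\draw[thick] (0,0) circle (0.85); \node at (180:0.68) {$z$};
\draw[thick] (20:1.7) -- (36:1.35) arc (36:324:1.35) -- (-20:1.7); \node at (180:1.52) {$a'$};
\draw[thick,dashed] (20:1.7) .. controls (8:1.35) and (-8:1.35) .. (-20:1.7); \node at (0:1.25) {$a$};
\fill (20:1.7) circle (1.5pt) node[right]{$P_1$} (-20:1.7) circle (1.5pt) node[right]{$P_2$};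
\end{scope}
\end{tikzpicture}
\caption{Left: two Hopf-linked annuli $R_V$ and $R_W$ with tabs that meet in a segment of the line $\ell$ containing $P_1,P_2$. The solid torus $V$ is the thickening of $R_V$, and its complement shrinks onto the thickening of $R_W$. Right: $R_V$ redrawn as a round annulus, with the short arc $a$, the long arc $a'$ and the core $z$.}
\label{fig:model}
\end{figure}

\begin{lemma}\label{lem:model}
There is an isotopy of embeddings $W\to W$, fixed near $P_1$ and $P_2$, from the identity to a homeomorphism $W\to W_0$.
\end{lemma}

\begin{proof}
Slide the ends of $e$ along $C_V$ and $C_W$ to the nearby crossing; $e$ becomes the short vertical arc at the crossing. To recognize this arc, take for the Hopf link the unit circle in a plane and the axis perpendicular to it. A radius of the circle is a fiber $\{\mathrm{pt}\}\times I$ of the link exterior $T^2\times I$, and viewed from a direction close to the radius, the vertical arc at the crossing is isotopic to the radius. So $e$ is isotopic to a fiber, and the closure of $S^3\setminus(V\cup W_0)$ is the product of a once-punctured torus with $I$. This product is a collar attached to $\overline{\partial W_0\setminus\delta}$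 and pinched along $\partial\delta$. Shrink $W$ along the collar.
\end{proof}

Let $S_V$ and $S_W$ be the skein spaces of $V$ and $W_0$ with the points $P_1,P_2$, and let
\[
H\colon S_V\times S_W\to\mathbb C,\qquad H(x,y)=\langle x\cup y\rangle .
\]
By Lemma~\ref{lem:model}, every framed tangle in $W$ with endpoints $P_1,P_2$ is isotopic in $W$, relative to its endpoints, to a tangle in $W_0$, and a trivial arc of $W$ is isotopic to a trivial arc of $W_0$.

The rotation $\iota$ by $\pi$ about $\ell$ reflects the plane in $\ell$ and reverses heights. It exchanges the two circles, preserves the Hopf diagram, fixes $P_1,P_2$, and we choose $R_V$, $R_W$ so that it exchanges them. It induces inverse linear isomorphisms between $S_V$ and $S_W$ (we negate the framings, so that they are right at $P_1$, $P_2$), and $H(x,y)=H(\iota y,\iota x)$ because $\iota$ preserves the orientation of $S^3$. So each statement about $V$ has a counterpart for $W_0$.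

An embedded arc from $P_1$ to $P_2$ in the annulus $R_V$ passes on one side or the other of the hole. So it is isotopic to the short arc $a$ in the tab or to the arc $a'$ that goes once around. For $x\in S_V$ let $zx$ be $x$ together with a copy of the core placed next to the inner boundary of $R_V$. Then $S_V$ is spanned by $z^ja$, $z^ja'$ ($j\ge0$), and $S_W$ by $w^jb$, $w^jb'$, where $b=\iota a$, $b'=\iota a'$, $w=\iota z$. The curve $a\cup b$ is a trivial circle, $a'\cup b$ is parallel to $z$, and $a\cup b'$ is parallel to $w$. Hence
\begin{equation}\label{eq:H}
H(z^ia,w^jb)=\phi\langle z^i,w^j\rangle,\quad H(z^ia',w^jb)=\langle z^{i+1},w^j\rangle,\quad H(z^ia,w^jb')=\langle z^i,w^{j+1}\rangle .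
\end{equation}
Against the elements $w^jb$, the arc $a'$ cannot be told from $\phi^{-1}za$. This suggests the generators
\[
g_0=a,\quad g_1=za,\quad g_2=a'-\phi^{-1}za,\qquad g_0'=b,\quad g_1'=wb,\quad g_2'=b'-\phi^{-1}wb,
\]
for which \eqref{eq:H} gives
\begin{equation}\label{eq:orth}
H(z^ig_2,w^jb)=0=H(z^ia,w^jg_2').
\end{equation}
One more pairing is needed. The diagram $a'\cup b'$ is the band sum of $C_V$ and $C_W$ along $e$. Its two crossings have the same sign, since they are the crossings of an oriented Hopf link. The crossing next to $e$ is a kink, and after its removal so is the other. Therefore $H(a',b')=\phi(-A^3)^{\pm2}=\phi\zeta^{\pm1}$, and with $\langle z,w\rangle=-1$,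
\begin{equation}\label{eq:h}
\begin{aligned}
h:=H(g_2,g_2')&=H(a',b')-\phi^{-1}H(a',wb)-\phi^{-1}H(za,b')+\phi^{-2}H(za,wb)\\
&=\phi\zeta^{\pm1}+\phi^{-1}+\phi^{-1}-\phi^{-1}=\phi\zeta^{\pm1}+\phi^{-1},\\
|h|^2&=\phi^2+\phi^{-2}+\zeta+\zeta^{-1}=3+\phi^{-1}=\mathcal D^2 .
\end{aligned}
\end{equation}

\subsection{Reduction to three generators}
Let $N_V=\{x\in S_V: H(x,y)=0 \text{ for all } y\in S_W\}$, define $N_W$ in the same way, and write $\equiv$ for congruence modulo these subspaces. An element of $N_V$ pairs to zero with every tangle in $W$, and $\iota N_V=N_W$.

\begin{lemma}\label{lem:rel1}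
$z^2x\equiv zx+x$ for $x\in S_V$, and $w^2y\equiv wy+y$ for $y\in S_W$.
\end{lemma}

\begin{proof}
The inserted copies of $z$ lie in a thin unknotted solid torus next to the inner boundary of $R_V$. For $y\in S_W$ the skein $x\cup y$ lies in the complementary solid torus, where it is a combination of powers of the $0$-framed core. By Lemma~\ref{lem:fib}, $H((z^2-z-1)x,y)=0$. Apply $\iota$ for the second statement.
\end{proof}

\begin{lemma}\label{lem:rel2}
$\Omega\,(a'-a)\equiv0$, where $\Omega=1+\phi z$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rel1}, $S_W/N_W$ is spanned by $b,wb,b',wb'$. Since $b'=g_2'+\phi^{-1}wb$ and $wb'\equiv wg_2'+\phi^{-1}(wb+b)$, it is also spanned by $b,wb,g_2',wg_2'$, and it suffices to pair with these four elements. By \eqref{eq:H}, $1-\phi^2=-\phi$ and Lemma~\ref{lem:fib},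
\[
H(\Omega(a'-a),w^jb)=\langle z+\phi z^2-\phi-\phi^2z,\,w^j\rangle=\phi\langle z^2-z-1,w^j\rangle=0 .
\]
For the other two we show that $H(\Omega x,w^jg_2')=0$ for every $x\in S_V$ and $j=0,1$. The innermost curve $z$ bounds a disc that misses $x$ and meets $R_W$ in one cross-section of the annulus, so \eqref{eq:omega} applies to the strands through this cross-section. For $j=0$, both $b'$ and $wb$ have one strand there, and the pairing is zero. For $j=1$, both terms of $wg_2'=wb'-\phi^{-1}w^2b$ have two strands there, and $\Omega$ replaces them by a multiple of $U$. In $wb'$ this produces one embedded arc: it follows $b'$ to the cross-section, then $w$ backwards once around, then the rest of $b'$. This arc misses the cross-section, so it lies in the disc obtained by cutting $R_W$ there and is isotopic to $b$. In $w^2b$ it produces $b$ and a trivial circle. So $wg_2'$ is sent to a multiple of $b-\phi^{-1}\phi b=0$.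
\end{proof}

\begin{corollary}\label{cor:span}
$S_V/N_V$ is spanned by $g_0,g_1,g_2$, and $S_W/N_W$ by $g_0',g_1',g_2'$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:rel1}, $a,za,a',za'$ span, and $\phi za'\equiv\phi za+a-a'$ by Lemma~\ref{lem:rel2}.
\end{proof}

\begin{remark}
The coefficient $\phi$ in $\Omega$ is forced. If $\omega=1+\lambda z$ multiplies a single strand by $c=1-\lambda\phi^{-1}$, then $H(\omega a,b')=c\phi$ and $H(\omega a',b')=c\phi\zeta^{\pm1}$, so $\omega(a'-a)\equiv0$ implies $c=0$.
\end{remark}

\subsection{Sliding over $\Omega$}
Lemma~\ref{lem:rel2} says that an arc passing on one side of a core colored by $\Omega$ may be replaced by the arc that goes around it. We restate this without reference to the model.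

\begin{proposition}\label{prop:slide}
Let $J$ be a $0$-framed unknot and $R$ an embedded annulus with core $J$ that induces this framing. Let $c_1,c_2$ be arcs with common endpoints whose union is a boundary circle $\partial_+R$ of $R$. Let $L_1,L_2$ be framed links disjoint from $J$ that agree outside $R\times I$ and meet $R\times I$ in $c_1$, respectively $c_2$, pushed slightly into $R$ and framed by $R$. Then $\langle L_1\cup J(\Omega)\rangle=\langle L_2\cup J(\Omega)\rangle$.
\end{proposition}

\begin{proof}
Both $R$ and $R_V$ are unknotted annuli with framing number $0$, so an isotopy of $S^3$ takes $R\times I$ to $V$ and $R$ to $R_V$. Turning the annulus by $\pi$ about its core if necessary, we may assume that $\partial_+R$ goes to the outer boundary. An isotopy of $R_V$ in itself then takes $c_1$ to the segment $P_1P_2$ and $J$ to $z$. The pushed arcs become $a$ and $a'$, and the common part of $L_1$ and $L_2$ becomes a tangle $y$ in $W$. The difference of the two brackets is $\langle\Omega(a-a')\cup y\rangle=0$.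
\end{proof}

\section{A positive form and the bound for $(1,1)$-knots}\label{sec:form}

\subsection{The form}
Flatten $R_V$ and absorb the tab by a planar isotopy, so that $V$ becomes the thickening of the annulus $1\le r\le2$ in polar coordinates, with $P_1,P_2$ on $r=2$. For $y\in S_V$ let $\bar y$ be its image under $r\mapsto4-r$, heights unchanged and coefficients conjugated; this is well defined for the reasons given in the proof of Proposition~\ref{prop:warm}. Let $V_3$ be the thickening of $1\le r\le3$, and let $J$ be a $0$-framed circle around a cross-section of $V_3$ that is opposite to $P_1,P_2$. Put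
\[
G(x,y)=\mathcal D^{-2}\,\langle x\cup\bar y\cup J(\Omega)\rangle,\qquad x,y\in S_V .
\]

\begin{lemma}\label{lem:G}
The form $G$ is Hermitian and vanishes if one argument is in $N_V$. If $x\equiv x_0g_0+x_1g_1+x_2g_2$, then
\[
\|x\|^2:=G(x,x)=\phi|x_0|^2+\phi|x_1|^2+|x_2|^2\ge0 .
\]
\end{lemma}

\begin{proof}
$G$ is linear in $x$ and conjugate linear in $y$. Draw $J$ as a thin loop that passes radially over the annulus and returns under it, symmetric under $r\mapsto4-r$. All diagrams lie in the annulus $\frac12\le r\le\frac72$, and the reflection of this annulus takes $x\cup\bar y\cup J$ to $\bar x\cup y\cup J$. It exchanges the smoothings at each crossing and preserves the number of circles in each smoothed diagram, so it conjugates the bracket. As $\Omega$ has real coefficients, $G(y,x)=\overline{G(x,y)}$. The skein $\bar y\cup J(\Omega)$ lies in the complement of $V$, so $G(x,y)=0$ for $x\in N_V$, and by symmetry for $y\in N_V$.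

We evaluate with \eqref{eq:omega}. In $a\cup\bar a$ no strand passes through $J$, so $G(a,a)=\phi$. In $za\cup\bar a$ and $a'\cup\bar a$ one strand does, so $G(za,a)=G(a',a)=0$. In the other three cases two strands do, and $G$ is $\phi^{-1}$ times the bracket after inserting $U$. In $za\cup\overline{za}$ the two cores merge to one circle, beside $a\cup\bar a$. In $a'\cup\overline{za}$ the two essential circles $a'\cup\bar a$ and $\bar z$ merge. The curve $a'\cup\overline{a'}$ bounds a long thin disc and splits in two. So
\[
G(za,za)=\phi^{-1}\phi^2=\phi,\qquad G(a',za)=\phi^{-1}\phi=1,\qquad G(a',a')=\phi^{-1}\phi^2=\phi .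
\]
Hence $G(g_1,g_0)=G(g_2,g_0)=0$, $G(g_2,g_1)=1-\phi^{-1}\phi=0$, and $G(g_2,g_2)=\phi-2\phi^{-1}+\phi^{-1}=1$.
\end{proof}

By Corollary~\ref{cor:span} the formula covers all $x\in S_V$. For $y\in S_W$ put $\|y\|=\|\iota y\|$; since $\iota g_i'=g_i$, the same formula holds with $g_i'$.

\begin{lemma}\label{lem:unitary}
$|H(x,y)|\le\mathcal D\,\|x\|\,\|y\|$ for all $x\in S_V$, $y\in S_W$.
\end{lemma}

\begin{proof}
$H$ depends only on the classes modulo $N_V$ and $N_W$. Use the orthonormal generators $g_0/\sqrt\phi$, $g_1/\sqrt\phi$, $g_2$ and their primed versions. By \eqref{eq:H}, $H(g_i,g_j')/\phi=\langle z^i,w^j\rangle$ for $i,j\in\{0,1\}$, and with \eqref{eq:orth} and \eqref{eq:h} the matrix of $H$ is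
\[
\begin{pmatrix}1&\phi&0\\ \phi&-1&0\\ 0&0&h\end{pmatrix}.
\]
The upper block is real symmetric with square $(1+\phi^2)$ times the identity, and $|h|=\mathcal D$. So the matrix is $\mathcal D$ times a unitary matrix, and the Cauchy--Schwarz inequality in $\mathbb C^3$ gives the claim.
\end{proof}

\subsection{Trivial arcs have norm $\sqrt\phi$}
In genus zero the doubled bridge discs lie in $S^3$. Here a bridge disc may end anywhere on $\partial V$, while the reflection fixes only the face $r=2$. The doubled disc exists after surgery on $J$, and Proposition~\ref{prop:slide} lets us shrink the knot across it.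

Write $V_3=Q\times S^1$ with $Q=[1,3]\times I$. The curve $J$ is a core of the solid torus $\overline{S^3\setminus V_3}$, and its $0$-longitude is parallel to $\partial Q\times\{\mathrm{pt}\}$. Let $Q'$ be a disc with $\partial Q'=\partial Q$, let $Q''\subset Q'$ be a small disc in the interior with center $q''$, and let $\kappa=\{q''\}\times S^1$ and $N(\kappa)=Q''\times S^1$ in $(Q\cup Q')\times S^1=S^2\times S^1$. The regions between $V_3$ and $N(J)$ in $S^3$, and between $V_3$ and $N(\kappa)$ in $S^2\times S^1$, are both collars of $\partial V_3$. So the identity of $V_3$ extends to an identification of the exterior of $J$ in $S^3$ with the exterior of $\kappa$ in $S^2\times S^1$, under which the meridians $\partial Q''\times\{\mathrm{pt}\}$ of $\kappa$ are $0$-longitudes of $J$. (This is $0$-surgery on $J$.)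

\begin{lemma}\label{lem:disc}
Let $\Theta\subset S^2\times S^1$ be an embedded disc that meets $N(\kappa)$ in $n$ meridian discs $Q''\times\{\mathrm{pt}\}$ contained in its interior. Regard $\partial\Theta$, framed by $\Theta$, as a framed knot in the exterior of $J$. Then $\langle\partial\Theta\cup J(\Omega)\rangle=\phi\,\mathcal D^2$.
\end{lemma}

\begin{proof}
If $n=0$, then $\Theta$ lies in the exterior of $J$, so $\partial\Theta$ is a $0$-framed unknot split from $J$, and \eqref{eq:omega} gives the value. Let $n>0$. Let $\Theta_0\subset\operatorname{int}\Theta$ be a disc slightly larger than one of the meridian discs. Push $\partial\Theta$ inward along an arc of $\Theta$ that avoids $N(\kappa)$ until it touches $\partial\Theta_0$ along an arc $c_1$. This gives a disc $\Theta_1$ with $\Theta_0\subset\Theta_1\subset\Theta$ whose framed boundary is isotopic to $\partial\Theta$ in the exterior of $J$. Let $c_2$ be the complementary arc of $\partial\Theta_0$ and $\Theta_2=\overline{\Theta_1\setminus\Theta_0}$, a disc that contains $n-1$ meridian discs. Its boundary is obtained from $\partial\Theta_1$ by replacing $c_1$ with $c_2$. The annulus $\overline{\Theta_0\setminus N(\kappa)}$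 joins $c_1\cup c_2$ to a $0$-longitude on $\partial N(J)$. Continue it inside $N(J)$ to $J$ and slightly beyond. The result is an annulus $R$ as in Proposition~\ref{prop:slide}; after $c_1$ and $c_2$ are pushed slightly into $\Theta_0$, the knots $\partial\Theta_1$ and $\partial\Theta_2$ meet a thin product $R\times I$ only in these arcs, where the framings by $\Theta$ and by $R$ agree. So the two brackets are equal, and induction applies to $\Theta_2$.
\end{proof}

\begin{lemma}\label{lem:norm}
Let $\alpha\subset V$ be a trivial arc from $P_1$ to $P_2$ with any framing. Then $\|\alpha\|^2=\phi$. The same holds for trivial arcs in $W_0$.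
\end{lemma}

\begin{proof}
The reflection $r\mapsto4-r$ of $Q$ extends to a reflection of the sphere $Q\cup Q'$ in a circle, and this gives an involution $\rho$ of $S^2\times S^1$ with $\rho(\alpha)=\bar\alpha$. Let $V^+$ be the product of $S^1$ and the hemisphere that contains $[1,2]\times I$, so that $\partial V^+$ is the fixed set of $\rho$. The solid torus $V^+$ is $V$ with a collar attached to the part of $\partial V$ outside the face $r=2$. The arc $\alpha$ does not meet that part, so there is a homeomorphism $V\to V^+$ that fixes $\alpha$ pointwise. Hence $\alpha$ has a bridge disc $\Delta$ in $V^+$, and $\Theta=\Delta\cup\rho(\Delta)$ is an embedded disc with boundary $\alpha\cup\bar\alpha\subset V_3$. Perturb the interior of $\Theta$ to be transverse to $\kappa$, and then isotope it, away from $V_3$, so that it meets $N(\kappa)$ in meridian discs. The given framing of $\alpha\cup\bar\alpha$ differs from the framing by $\Theta$ by full twists, each of which contributes a factor $(-A^3)^{\pm1}$ of modulus one. By Lemma~\ref{lem:disc}, $|G(\alpha,\alpha)|=\phi$, and $G(\alpha,\alpha)\ge0$ by Lemma~\ref{lem:G}. For $W_0$ apply $\iota$.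
\end{proof}

Triviality of $\alpha$ is used only to produce $\Theta$. Without it the bound fails for a plain reason: tying a knot $K'$ into $a$ multiplies $a$ by a scalar of modulus $|V_{K'}(\zeta)|$, and hence $\|a\|$ by this number.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $K$ be in $(1,1)$-position with respect to a splitting $S^3=V'\cup_{T'}W'$. The order of $H_1(S^3)$ is the intersection number of the meridians of $V'$ and $W'$, so these can be taken to meet once. Choose an orientation-preserving diffeomorphism $\partial V'\to\partial V$ that takes the two meridians to those of $V$ and $W$; this is possible because the orientation of a meridian is free. It extends over both solid tori to an orientation-preserving diffeomorphism of $S^3$. An isotopy that preserves $\partial V$ then moves the two points of $K\cap\partial V$ to $P_1,P_2$. Now $K=\alpha\cup\alpha'$ with trivial arcs $\alpha\subset V$ and $\alpha'\subset W$, and by Lemma~\ref{lem:model} we may take $\alpha'$ trivial in $W_0$. Frame $K$ compatibly with $P_1,P_2$. By \eqref{eq:jones} and Lemmas~\ref{lem:unitary} and~\ref{lem:norm},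
\[
\phi\,|V_K(\zeta)|=|H(\alpha,\alpha')|\le\mathcal D\sqrt\phi\sqrt\phi .\qedhere
\]
\end{proof}

\section{The Jones value of $K_s$ and the genus of the cover}\label{sec:value}

\subsection{The value at $\zeta$}
The positive crossing of two upward strands is $\sigma=A\cdot1+A^{-1}U$. It satisfies $\sigma f=Af$ and $\sigma U=(A+A^{-1}(-A^2-A^{-2}))U=-A^{-3}U$. Since $1=f+\phi^{-1}U$, we get, for all $s\in\mathbb Z$,
\[
\sigma^{2s}=A^{2s}f+\phi^{-1}A^{-6s}U=A^{2s}\big(1+\phi^{-1}(A^{-8s}-1)U\big).
\]
Insert this in the disc of Figure~\ref{fig:local}, with everything outside framed by $T$. The tangle $\sigma^{2s}$ gives $K_s$ with some framing, $1$ gives $K_0=T(p,q)$ with framing number $pq$, and $U$ gives $K_\infty$, which by Lemma~\ref{lem:class} is $T(2,d)$ with framing number $2d$. By \eqref{eq:jones} and $A^{-8}=\zeta^2$,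
\begin{equation}\label{eq:Ks}
|V_{K_s}(\zeta)|=\big|\nu_0+\phi^{-1}\nu_\infty(\zeta^{2s}-1)\big|,\qquad \nu_0=\zeta^{3pq}V_{T(p,q)}(\zeta),\quad \nu_\infty=\zeta^{6d}V_{T(2,d)}(\zeta).
\end{equation}
For right-handed torus knots we use Jones' formula \cite{Jones}
\begin{equation}\label{eq:torus}
V_{T(m,n)}(t)=t^{(m-1)(n-1)/2}\,\frac{1-t^{m+1}-t^{n+1}+t^{m+n}}{1-t^2}.
\end{equation}
As $2$ is invertible modulo $5$, $\nu_0$ depends only on $p,q$ modulo $5$ and $\nu_\infty$ only on $d$ modulo $5$.

\begin{proposition}\label{prop:value}
Under the hypotheses of Theorem~\ref{thm:A}(3), $|V_{K_s}(\zeta)|^2=43-24\phi>\mathcal D^2$.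
\end{proposition}

\begin{proof}
We have $p=4k\equiv3$ and $q=2kd+1\equiv3\pmod5$. So $3pq\equiv2$ and $(p-1)(q-1)/2\equiv2$, and
\[
\nu_0=\frac{\zeta^4(1-2\zeta^4+\zeta)}{1-\zeta^2}=\frac{1-2\zeta^3+\zeta^4}{1-\zeta^2}=\zeta+\zeta^4-\zeta^3,
\]
because $(\zeta+\zeta^4-\zeta^3)(1-\zeta^2)=\zeta+\zeta^4-\zeta^3-\zeta^3-\zeta+1$. Since $d\equiv3\pmod5$, we may compute $\nu_\infty$ with $d=3$. By \eqref{eq:torus}, $V_{T(2,3)}=t+t^3-t^4$, so $\nu_\infty=\zeta^3(\zeta+\zeta^3-\zeta^4)=\zeta+\zeta^4-\zeta^2$. For $s\equiv3\pmod 5$ we have $\zeta^{2s}=\zeta$. Using $1+\zeta+\dots+\zeta^4=0$ and $\phi^{-1}=\zeta+\zeta^4$,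
\[
\nu_\infty(\zeta-1)=1-\zeta+2\zeta^2-\zeta^3-\zeta^4=2+3\zeta^2,\qquad (\zeta+\zeta^4)(2+3\zeta^2)=5\zeta+3\zeta^3+2\zeta^4 .
\]
The number inside the absolute value in \eqref{eq:Ks} is therefore $6\zeta+2\zeta^3+3\zeta^4$. In its squared modulus the three cross terms carry the factors $\zeta^2+\zeta^{-2}=-\phi$, $\zeta^3+\zeta^{-3}=-\phi$ and $\zeta+\zeta^{-1}=\phi-1$:
\[
|V_{K_s}(\zeta)|^2=36+4+9-12\phi-18\phi+6(\phi-1)=43-24\phi\approx4.167 .
\]
Finally, $43-24\phi>2+\phi$ means $25\phi<41$, that is $25\sqrt5<57$, and $3125<3249$.
\end{proof}

The congruences in part (3) enter only through this evaluation. Some condition on $s$ is necessary: the torus knot $K_0$ is $(1,1)$, as one sees by cutting it into two arcs and pushing one into $V$ and the other into $W$. In agreement with Theorem~\ref{thm:B}, $|\nu_0|^2=|\phi^{-1}-\zeta^3|^2=\phi^{-2}+1+\phi^{-1}\phi<\mathcal D^2$.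

\subsection{End of the proof of Theorem~\ref{thm:A}}
We recall that for a knot $K$ the group $H_1(M(K,2))$ is finite of odd order $\det K=|V_K(-1)|$.

\begin{proof}[Proof of part (3)]
By Proposition~\ref{prop:value} and Theorem~\ref{thm:B}, $K_s$ is not $(1,1)$. By Lemma~\ref{lem:twobridge}, it is neither trivial nor a $2$-bridge knot; with part (1), it is a nontrivial knot of tunnel number one. By part (2) the Heegaard genus of $M(K_s,2)$ is at most two. If it were at most one, $M(K_s,2)$ would be $S^2\times S^1$, $S^3$ or a lens space. The first is excluded since $H_1$ is finite. A knot whose double branched cover is $S^3$ is trivial \cite{Waldhausen}, and a link whose double branched cover is a lens space is a $2$-bridge link \cite{HR}. So the genus is exactly two.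
\end{proof}

\begin{proof}[Proof of the last statement]
Let $(p,q,d)=(8,13,3)$. We repeat the computation of \eqref{eq:Ks} at $A=e^{i\pi/4}$, where $A^{-4}=-1$, $A^8=1$ and the value of a circle is $-A^2-A^{-2}=0$. To avoid the factor $0$, normalize the bracket of nonempty links to be $1$ on the $0$-framed unknot; a knot with framing number $n$ then has bracket $(-A^3)^nV_K(-1)$. Now $U^2=0$, so $\sigma^{2s}=A^{2s}(1+A^{-2}U)^{2s}=A^{2s}(1+2sA^{-2}U)$ for all $s\in\mathbb Z$, and
\[
\det K_s=\big|(-A^3)^{104}\,V_{T(8,13)}(-1)+2sA^{-2}(-A^3)^{6}\,V_{T(2,3)}(-1)\big| .
\]
Here $(-A^3)^{104}=A^{312}=1$, $A^{-2}(-A^3)^6=A^{16}=1$ and $V_{T(2,3)}(-1)=-3$. In \eqref{eq:torus} for $T(8,13)$ the prefactor is $t^{42}$, and l'H\^opital's rule applied to $(1-t^9-t^{14}+t^{21})/(1-t^2)$ at $t=-1$ gives $(-9+14+21)/2=13$. So $\det K_s=|13-6s|$. If $|13-6s|=|13-6s'|$ with $s\ne s'$, then $6(s+s')=26$, which is impossible. So the knots $K_s$ are pairwise inequivalent, and their double branched covers are pairwise non-homeomorphic.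
\end{proof}

\section{Invariant Heegaard surfaces of genus two}\label{sec:C}

One direction of Theorem~\ref{thm:C} is Lemma~\ref{lem:lifts}. For the other, let $M=M(K,2)$. The involution $\tau$ preserves orientation, its fixed set $\widetilde K$ is a circle that maps homeomorphically to $K\subset S^3=M/\tau$, and at a point of $\widetilde K$ the differential of $\tau$ has eigenvalue $+1$ along $\widetilde K$ and $-1$ on a complementary plane. We use one consequence twice: if $\tau$ preserves a surface and its orientation, then at a fixed point on the surface the differential acts on the tangent plane as $-1$, so the fixed point is isolated in the surface and $\widetilde K$ crosses the surface transversely. If the surface $Z$ is compact with $n$ fixed points, all interior, then $\chi(Z)=2\chi(Z/\tau)-n$ by the Riemann--Hurwitz formula.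

The main step is to pass from an invariant handlebody to its quotient. We cut along invariant discs, which exist by the equivariant loop theorem (Meeks--Yau; Kim--Tollefson): a $\tau$-invariant handlebody $Y$ of positive genus contains a properly embedded disc $\Delta$, with $\partial\Delta$ not bounding a disc in $\partial Y$, such that $\tau\Delta=\Delta$ or $\tau\Delta\cap\Delta=\emptyset$.

\begin{lemma}\label{lem:quotient}
Let $Y\subset M$ be a $\tau$-invariant handlebody such that $\widetilde K\cap Y$ is a union of properly embedded arcs transverse to $\partial Y$. Then $Y/\tau$ is a handlebody, and $K\cap(Y/\tau)$ is a trivial system of arcs in it.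
\end{lemma}

\begin{proof}
We use induction on the genus of $Y$. Let $Y$ be a ball. From $2=2\chi(\partial Y/\tau)-n$ we get that $\partial Y/\tau$ is a sphere and $n=2$, so $\widetilde K\cap Y$ is one arc. The quotient $Y/\tau\subset S^3$ is bounded by a sphere, so it is a ball by Alexander's theorem; let $t$ be the arc of $K$ in it. The double of $(Y/\tau,t)$ is $S^3$ with a knot $K'\#\overline{K'}$, where $K'$ is the knot obtained by closing $t$ along the boundary and $\overline{K'}$ is its mirror image. Its double branched cover is the double of $Y$, that is $S^3$, so the knot is trivial \cite{Waldhausen}. Since genus is additive under connected sum, $K'$ is trivial, and so $t$ is a trivial arc.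

Now let $Y$ have positive genus, and take a disc $\Delta$ as above. Suppose first that $\tau\Delta=\Delta$ and $\tau$ reverses the orientation of $\Delta$. Then $\tau$ exchanges the two sides of $\Delta$, and the two ends of an invariant product neighborhood $\Delta\times[-1,1]$ are disjoint discs exchanged by $\tau$. Replace $\Delta$ by one of them. Two cases remain.

\emph{Case 1: $\tau\Delta\cap\Delta=\emptyset$.} Then $\Delta$ contains no fixed point. Take a product neighborhood $h$ of $\Delta$ with $h\cap\tau h=\emptyset$ and let $Y'=\overline{Y\setminus(h\cup\tau h)}$. The quotient $Y/\tau$ is $Y'/\tau$ with one $1$-handle, the image of $h$, that misses $K$.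

\emph{Case 2: $\tau\Delta=\Delta$ and $\tau$ preserves the orientation of $\Delta$.} An orientation-preserving involution of the circle $\partial\Delta$ with a fixed point is the identity, which is excluded since $\partial Y$ contains finitely many fixed points. So the fixed points of $\Delta$ are interior, $\Delta/\tau$ has one boundary circle, and $1=2\chi(\Delta/\tau)-n$ shows that $n=1$ and $\Delta/\tau$ is a disc. Take an invariant product neighborhood $h=\Delta\times[-1,1]$ on which $\tau$ preserves the second coordinate, and let $Y'=\overline{Y\setminus h}$. The quotient $Y/\tau$ is $Y'/\tau$ with the $1$-handle $h/\tau$, whose core is an arc of $K$ and which contains no other point of $K$. The two ends of the core lie on different arcs of $K\cap(Y'/\tau)$, for otherwise $\widetilde K\cap Y$ would contain a circle.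

In both cases the components of $Y'$ are handlebodies of smaller genus than $Y$: cutting along $\Delta$ either lowers the genus by one or splits it into two positive parts, and cutting along $\tau\Delta$ does not raise it. They meet $\widetilde K$ in arcs transverse to the boundary. Induction applies to each invariant component, and a pair of components exchanged by $\tau$ has as quotient a handlebody that misses $K$. So $Y'/\tau$ is a union of handlebodies with a trivial system of arcs. The quotient $Y/\tau$ is connected and orientable, hence a handlebody, and its arcs form a trivial system by part (i) of Lemma~\ref{lem:handle} in Case 1 and part (ii) in Case 2.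
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $M=Y_1\cup_\Sigma Y_2$ be a genus two splitting with $\tau\Sigma=\Sigma$.

Suppose that $\tau$ exchanges $Y_1$ and $Y_2$. A fixed point lies in both, so $\widetilde K\subset\Sigma$, and $\tau$ acts on $\Sigma$ near $\widetilde K$ as a reflection in $\widetilde K$. Then $F=\Sigma/\tau\subset S^3$ is a compact surface with $\partial F=K$ and $\chi(F)=\chi(\Sigma)/2=-1$, since $\chi(K)=0$. Further, $S^3=M/\tau=Y_1/(x\sim\tau x,\ x\in\Sigma)$, so $S^3$ cut along $F$ is the handlebody $Y_1$. This is case (c).

Suppose that $\tau$ preserves $Y_1$ and $Y_2$. Then it preserves the orientation of $\Sigma$. If $\Sigma/\tau$ has genus $g$, then $-2=2(2-2g)-n$, so $(g,n)$ is $(0,6)$ or $(1,2)$. In particular the circle $\widetilde K$ crosses $\Sigma$, and it meets each $Y_i$ in $n/2$ arcs. By Lemma~\ref{lem:quotient}, each $Y_i/\tau$ is a handlebody with boundary $\Sigma/\tau$ and a trivial system of $n/2$ arcs of $K$: a ball with three arcs, or a solid torus with one. Since $S^3=Y_1/\tau\cup Y_2/\tau$, these are cases (a) and (b).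
\end{proof}

\begin{thebibliography}{9}

\bibitem{HR}
Hodgson and Rubinstein, \emph{Involutions and isotopies of lens spaces}, LNM 1144 (1985).

\bibitem{JP}
Yeonhee Jang and Luisa Paoluzzi, \emph{Double branched covers of tunnel number one knots}, arXiv:1905.05366 (2019).

\bibitem{Jones}
V. Jones, Ann. of Math. 126 (1987).

\bibitem{Waldhausen}
Waldhausen, \emph{\"Uber Involutionen der 3-Sph\"are}, Topology 8 (1969).

\end{thebibliography}
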